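# Shallow points in the random normal matrix model: length, not capacity

## 1. A disc with a shallow circle around it

We study $n$ charged particles in the plane. Let $Q:\mathbb C\to\mathbb R\cup\{+\infty\}$ be a lower semicontinuous function (the potential), finite on a set of positive capacity, with $Q(z)\ge(1+\varepsilon)\log|z|^2$ for large $|z|$ and some $\varepsilon>0$. The **random normal matrix ensemble** is the random configuration $z_1,\dots,z_n$ with joint density proportional to
$$\prod_{i<j}|z_i-z_j|^2\prod_{i=1}^ne^{-nQ(z_i)}\qquad\text{with respect to }\prod_i d^2z_i .$$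

**Definition (capacity).** The logarithmic capacity of a compact set $K$ is $\operatorname{cap}K=e^{-I}$, where $I$ is the infimum of $\iint\log\frac1{|z-w|}\,d\gamma(z)\,d\gamma(w)$ over probability measures $\gamma$ on $K$. So $\operatorname{cap}K>0$ exactly when $K$ carries a probability measure of finite logarithmic energy. A point has capacity $0$, a segment of length $\ell$ has capacity $\ell/4$. A property holds quasi-everywhere if it fails only on a set of capacity zero; such sets have zero area.

**Definition (droplet, obstacle function, shallow set).** Let $\sigma$ be the equilibrium measure of $Q$, the minimizer of $\iint\log\frac1{|z-w|}d\mu(z)d\mu(w)+\int Q\,d\mu$ over probability measures. The droplet is $S=\operatorname{supp}\sigma$. The obstacle function $\check Q$ is the largest subharmonic function with $\check Q\le Q$ on $\mathbb C$ and $\check Q(z)\le\log|z|^2+O(1)$ at $\infty$. The coincidence set is $S^*=\{Q=\check Q\}$; it contains $S$. The set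
$$E=S^*\setminus S$$
is the shallow set. We write $q=Q-\check Q\ge0$, so $E$ is the zero set of $q$ off $S$.

The particles fill $S$. Off $S$ the function $q$ measures how much it costs to place a particle, and on $E$ the cost is zero. We want to know when the points of $E$ are felt by the gas in the limit. We start with a case where everything can be computed. Two lemmas identify $\sigma$ and $\check Q$ there; the first will be used throughout.

**Lemma 1 (comparison).** Let $S$ be compact and let $V:\mathbb C\to\mathbb R$ be continuous, harmonic off $S$, with $V=\log|z|^2+O(1)$ at $\infty$. If $u$ is subharmonic on $\mathbb C$, $u\le\log|z|^2+O(1)$ at $\infty$ and $u\le V$ on $S$, then $u\le V$ on $\mathbb C$.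

*Proof.* On $\mathbb C\setminus S$ the function $u-V$ is subharmonic, and it is bounded above near $\infty$, so it extends to a subharmonic function on $\hat{\mathbb C}\setminus S$. Since $u-V$ is upper semicontinuous and $\le0$ on $S$, its upper limits at $\partial S$ are $\le0$. Apply the maximum principle in each component of $\hat{\mathbb C}\setminus S$. $\square$

**Lemma 2 (disc droplets).** Let $V(z)=|z|^2$ for $|z|\le1$ and $V(z)=1+\log|z|^2$ for $|z|\ge1$. If $Q=|z|^2$ on $\overline{\mathbb D}$ and $Q\ge V$ on $\mathbb C$, then $\sigma=\pi^{-1}\mathbf 1_{\overline{\mathbb D}}\,dA$, $S=\overline{\mathbb D}$ and $\check Q=V$.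

*Proof.* Put $\sigma_0=\pi^{-1}\mathbf 1_{\overline{\mathbb D}}dA$. The potential $\int\log|z-w|^2d\sigma_0(w)$ is $|z|^2-1$ on $\overline{\mathbb D}$ and $\log|z|^2$ outside: both expressions are radial, they fit together to a $C^1$ function with Laplacian $4\cdot\mathbf 1_{\mathbb D}=4\pi\sigma_0$, and the behavior at $\infty$ is right. So $V=1+\int\log|z-w|^2d\sigma_0(w)$. In particular $V$ is subharmonic, and $2\int\log\frac1{|z-w|}d\sigma_0(w)+Q(z)\ge1$ everywhere, with equality on $\operatorname{supp}\sigma_0$. A compactly supported probability measure of finite energy with this property is the equilibrium measure (Saff–Totik, *Logarithmic Potentials with External Fields*, Thm I.3.3), so $\sigma=\sigma_0$. Next, $V$ is admissible in the definition of $\check Q$. If $u$ is any admissible function, then $u\le Q=V$ on $\overline{\mathbb D}$, and Lemma 1 gives $u\le V$. So $\check Q=V$. $\square$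

**Example (shallow circle).** Choose $\theta\in C_c^\infty((3/2,3))$ with $0\le\theta\le1$ and $\theta=1$ near $2$, and put
$$Q_\circ(z)=r^2-\theta(r)\big(r^2-1-\log r^2-(r-2)^2\big),\qquad r=|z|.$$
For $r\ge1$ we get $Q_\circ-V=(1-\theta)(r^2-1-\log r^2)+\theta\,(r-2)^2\ge0$. As $r^2-1-\log r^2>0$ for $r>1$, this vanishes for $r>1$ only when $\theta=1$ and $r=2$. By Lemma 2, $S=\overline{\mathbb D}$, $\check Q=V$, and $E$ is the circle $|z|=2$. Near $E$, $\Delta Q_\circ=\Delta(r-2)^2=2+2(r-2)/r>0$.

**Proposition 1.** For the gas with potential $Q_\circ$ let $N$ be the number of particles with $|z|\ge3/2$. For every real $s$,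
$$\mathbb E\,e^{sN}\longrightarrow\prod_{k\ge1}\big(1-p_k+p_ke^s\big),\qquad \frac{p_k}{1-p_k}=\sqrt2\;2^{1-2k}.$$
So $N$ converges in law to a sum of independent Bernoulli variables with parameters $p_k$.

*Proof.* Recall **Andréief's identity**: $\int_{Y^n}\det[f_j(z_i)]\det[g_j(z_i)]\prod_id\tau(z_i)=n!\det\big[\int_Yf_jg_l\,d\tau\big]$. Since $\prod_{i<j}|z_i-z_j|^2=|\det[z_i^{j}]_{1\le i\le n,\,0\le j<n}|^2$, it gives for bounded $f$
$$\mathbb E\prod_if(z_i)=\frac{\det\big[\int z^j\bar z^lf\,e^{-nQ}dA\big]_{j,l<n}}{\det\big[\int z^j\bar z^l\,e^{-nQ}dA\big]_{j,l<n}}.\tag{1}$$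
For radial $Q=Q_\circ$ and radial $f=e^{s\mathbf 1\{|z|\ge3/2\}}$ both matrices are diagonal. Index the monomials by $k=n-j\in\{1,\dots,n\}$ and put $\alpha_{n,k}=\int_0^{3/2}r^{2(n-k)+1}e^{-nQ_\circ}dr$, $\beta_{n,k}=\int_{3/2}^\infty r^{2(n-k)+1}e^{-nQ_\circ}dr$. Then
$$\mathbb E\,e^{sN}=\prod_{k=1}^n\big(1+(e^s-1)\lambda_{n,k}\big),\qquad\lambda_{n,k}=\frac{\beta_{n,k}}{\alpha_{n,k}+\beta_{n,k}}.\tag{2}$$

*Outer integral.* For $r\ge1$, $r^{2n}=e^{n(V-1)}$, so $e^n\beta_{n,k}=\int_{3/2}^\infty r^{1-2k}e^{-nq}dr$. Near $2$ we have $q=(r-2)^2$; elsewhere on $[3/2,\infty)$, $q$ is bounded below by a positive constant and $q\ge r$ for large $r$. Laplace's method gives $\sqrt n\,e^n\beta_{n,k}\to2^{1-2k}\sqrt\pi$, and $\sqrt n\,e^n\beta_{n,k}\le C(3/2)^{1-2k}$ for all $n,k$.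

*Inner integral.* On $[0,3/2]$, $Q_\circ=r^2$. With $\varphi(r)=r^2-1-\log r^2$ we get $e^n\alpha_{n,k}=\int_0^{3/2}r^{1-2k}e^{-n\varphi}dr$. Here $\varphi\ge0$ vanishes only at $1$, and $\varphi''(1)=4$. Near $0$, $r^{1-2k}e^{-k\varphi}=r\,e^{k(1-r^2)}\le e^k$ for $r\le 1$, so for fixed $k$ the part $r<1/2$ is exponentially small. Laplace's method gives $\sqrt n\,e^n\alpha_{n,k}\to\sqrt{\pi/2}$ for fixed $k$. Also $r^{1-2k}\ge1$ for $r\le1$ and $n\varphi\le C$ on $[1-n^{-1/2},1]$, $n\ge4$; so $\sqrt n\,e^n\alpha_{n,k}\ge c>0$ for all $k\le n$.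

*Conclusion.* $\lambda_{n,k}\to p_k$ with $p_k/(1-p_k)=2^{1-2k}\sqrt\pi/\sqrt{\pi/2}=\sqrt2\,2^{1-2k}$, and $\lambda_{n,k}\le\beta_{n,k}/\alpha_{n,k}\le C(3/2)^{1-2k}$ is summable in $k$ uniformly in $n$. Since $|\log(1+(e^s-1)\lambda)|\le C_s\lambda$ for $\lambda\in[0,1]$, dominated convergence applies to the logarithm of (2). $\square$

So a shallow circle is felt: a random number of particles sits at it, and this number does not go away. The proof compares two quantities of size $n^{-1/2}$: the mass of a weighted polynomial in the layer of width $n^{-1/2}$ at $\partial S$, and its mass near $E$. Now let $Q$ be general. The monomials are not orthogonal any more, $E$ can be an arbitrary small compact set, and we want to follow test functions that also see the droplet. For which $E$ does the effect survive?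

## 2. The Ameur–Hedenmalm–Makarov formula and a conjectured criterion

**Standing assumptions.** $Q$ is $C^\infty$ and strictly subharmonic ($\Delta Q>0$, $\Delta=\partial_x^2+\partial_y^2$) in a neighborhood of $S^*$. The droplet $S$ is connected and has smooth boundary, that is, $\partial S$ is a finite disjoint union of $C^\infty$ Jordan curves and $S$ lies locally on one side of them. With $dA$ the area measure, $d\sigma=\frac1{4\pi}\Delta Q\,\mathbf 1_S\,dA$.

Let $h$ be a real-valued, bounded, $C^\infty$ function on $\mathbb C$. Put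
$$\operatorname{fluct}_nh=\sum_{i=1}^nh(z_i)-n\int h\,d\sigma,\qquad F_{n,h}(s)=\log\mathbb E\,e^{s\operatorname{fluct}_nh}\quad(s\in\mathbb R).$$

**Definition (harmonic extension, AHM mean and variance).** For $f$ smooth near $S$ let $f^S$ equal $f$ on $S$ and the bounded harmonic extension of $f|_{\partial S}$ in each component of $\mathbb C\setminus S$. Let $\mathbf n$ be the unit normal on $\partial S$ pointing out of $S$, $ds$ arc length, and $L=\log\Delta Q$. Then
$$v_h=\frac1{4\pi}\int_{\mathbb C}|\nabla h^S|^2dA,\qquad e_h=\frac1{8\pi}\Big[\int_S\Delta h\,dA+\int_Sh\,\Delta L\,dA+\int_{\partial S}h\,\big(\partial_{\mathbf n}^{\rm ext}L^S-\partial_{\mathbf n}^{\rm int}L\big)ds\Big],\tag{3}$$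
where $\partial^{\rm ext}_{\mathbf n}L^S$ is the derivative in direction $\mathbf n$ of the harmonic extension, taken from $\mathbb C\setminus S$, and $\partial_{\mathbf n}^{\rm int}L$ that of $L$, taken from $S$. Equivalently $e_h=\frac1{8\pi}[\int_S\Delta h\,dA+\langle\Delta L^S,h\rangle]$ with $\Delta L^S$ a distribution.

For example, let $Q=|z|^2$ and let $h$ be bounded with $h=x$ near $\overline{\mathbb D}$. Then $h^S=x$ on $\overline{\mathbb D}$ and $h^S=x/|z|^2$ outside, the reflection of $x$ in the unit circle. The Dirichlet integral is conformally invariant, so $v_h=\frac1{4\pi}(\pi+\pi)=\frac12$. Since $L$ is constant and $\Delta h=0$ on $S$, $e_h=0$.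

**The Ameur–Hedenmalm–Makarov (AHM) theorem.** Suppose $Q$ is smooth and strictly subharmonic in a neighborhood of $S$, and $S=S^*$ is connected with smooth boundary. Then for every real-valued bounded smooth $h$ and every fixed $s\in\mathbb R$,
$$F_{n,h}(s)=se_h+\frac{s^2}2v_h+o(1)\qquad(n\to\infty).\tag{$*$}$$

We use this theorem exactly in this form. It assumes $E=\emptyset$. The following is posed in connection with the paper of Yacin Ameur, Christophe Charlier and Joakim Cronvall, "Free energy and fluctuations in the random normal matrix model with spectral gaps", arXiv:2312.13904 (2023).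

**Conjecture.** Under the standing assumptions, $(*)$ holds for every real-valued bounded smooth $h$ and every fixed $s\in\mathbb R$ if and only if $S^*\setminus S$ has capacity zero.

The circle of Section 1 agrees with the conjecture. Take $h$ radial and smooth, $0\le h\le1$, $h=0$ for $|z|\le5/4$, $h=1$ for $|z|\ge3/2$. Then $h^S=0$ and $e_h=v_h=0$, so $(*)$ predicts $F_{n,h}(s)\to0$. But $\operatorname{fluct}_nh\ge N$, so for $s>0$ Proposition 1 gives $\liminf_n F_{n,h}(s)\ge\log\prod_k(1-p_k+p_ke^s)>0$. A circle has positive capacity, as the conjecture wants. It also has positive length.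

Let $\mathcal H^1$ be one-dimensional Hausdorff measure (length, for subsets of smooth curves). We shall prove the following, always under the standing assumptions.

**Theorem 1.** If $\mathcal H^1(E)=0$, then $(*)$ holds for every real bounded smooth $h$ and every $s\in\mathbb R$. In particular it holds if $\operatorname{cap}E=0$.

**Counterexample.** There is a $C^\infty$ potential $Q$ satisfying the standing assumptions, with $S$ the closed unit disc and $E$ a translate of the middle-thirds Cantor set. Here $\operatorname{cap}E>0$ but $\mathcal H^1(E)=0$, so $(*)$ holds for all $h,s$. Hence the conjecture is false: its "if" half is true, its "only if" half is not.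

**Theorem 2.** $(*)$ holds for all $h$ and $s$ if and only if $\mathcal H^1(E)=0$.

**Theorem 3.** Let $\Omega_0\ni\infty,\Omega_1,\dots,\Omega_m$ be the components of $\hat{\mathbb C}\setminus S$ (simply connected, since $S$ is connected). Let $\psi_j:\Omega_j\to\mathbb D$ be Riemann maps, $\psi_0(\infty)=0$. Put
$$\mathcal S(z,w)=\frac1{2\pi}\frac{\sqrt{\psi_j'(z)}\,\overline{\sqrt{\psi_j'(w)}}}{1-\psi_j(z)\overline{\psi_j(w)}}\quad(z,w\in\Omega_j),\qquad\mathcal S(z,w)=0\ \text{ for }z,w\text{ in different components},$$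
$$d\mu=e^{(L^S-L)/2}\,d\mathcal H^1|_E,\qquad D(u)=\sum_{k\ge0}\frac1{k!}\int_{E^k}\det[\mathcal S(z_i,z_j)]_{i,j\le k}\prod_ie^{u(z_i)}d\mu(z_i).\tag{4}$$
Then for every real bounded smooth $h$ and $s\in\mathbb R$,
$$F_{n,h}(s)=se_h+\tfrac{s^2}2v_h+\log\frac{D(s(h-h^S)|_E)}{D(0)}+o(1).\tag{5}$$
Equivalently, $\operatorname{fluct}_nh$ converges, with its Laplace transform, to $N(e_h,v_h)+\sum_{w\in X}(h-h^S)(w)$, where $X$ is an independent finite point process on $E$ with Janossy densities $\det[\mathcal S]/D(0)$ with respect to $\mu$.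

**Corollary.** For given $h$ the following are equivalent: (i) $(*)$ holds for all $s$; (ii) $(*)$ holds for two distinct nonzero $s$; (iii) $h=h^S$ $\mathcal H^1$-a.e. on $E$.

To say that $X$ has Janossy densities $j_k$ with respect to $\mu$ means that $\mathbb E\prod_{w\in X}f(w)=\sum_k\frac1{k!}\int_{E^k}j_k(z_1,\dots,z_k)\prod_if(z_i)\,d\mu(z_i)$ for bounded $f$; in particular $P(X=\emptyset)=j_0$, and on $\{|X|=1\}$ the point has density $j_1$. As a toy example, if $\mu$ is a mass $m$ at one point $a$ and $j_0=\frac1{1+cm}$, $j_1=\frac c{1+cm}$, $j_k=0$ for $k\ge2$, then $X$ is $\{a\}$ or empty with odds $cm:1$.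

If $E=\emptyset$, then every $D$ equals $1$ and all statements reduce to AHM. From now on $E\ne\emptyset$. Constants $c,C>0$ may change from line to line.

## 3. Finite energy gives no room for a particle

A sensible first attempt is to prove the conjecture. Capacity is the measure of size natural to the equilibrium problem, and one would like to copy the circle. There, one polynomial of degree $n-1$ (the monomial $z^{n-1}$) has $|p|^2e^{-n\check Q}$ of order one both on $\partial S$ and on $E$, while $\int|p|^2e^{-nQ}dA$ has order $n^{-1/2}$, up to a common factor. We shall see in Section 9 that such polynomials always exist. They give, for a neighborhood $U$ of $E$,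
$$\mathbb E\,\#\{i:z_i\in U\}\ \ge\ c\sqrt n\int_Ue^{-nq}dA .$$
To finish, one would have to bound the right side below by a quantity that is positive when $\operatorname{cap}E>0$. Test it on three model functions $q$.

* Let $q=x^2+y^2$, so $E$ is a point. Then $\sqrt n\int e^{-nq}dA=\pi/\sqrt n\to0$.
* Let $q=(r-2)^2$ near $r=2$, so $E$ is a circle. Then $\sqrt n\int e^{-nq}dA\to\sqrt\pi\cdot4\pi$, which is $\sqrt\pi$ times the length of $E$.
* Let $q=y^2+g(x)$ on a strip $x\in I$, $I$ a bounded interval, with $g\ge0$ smooth. Then $\sqrt n\int e^{-nq}dA=\sqrt\pi\int_Ie^{-ng(x)}dx\to\sqrt\pi\,|\{x\in I:g(x)=0\}|$ by dominated convergence.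

The third line is the point where the attempt stops. If $\{g=0\}$ is a compact set of length zero and positive capacity, the integral tends to $0$ although $E$ carries a measure of finite energy. The energy of a charge on $E$ is not the issue: a particle must find room where $q\lesssim1/n$, and that room is an area, compared with a layer of width $n^{-1/2}$. The three examples suggest that $\sqrt n\int_Ue^{-nq}dA$ converges to a constant times the length of $E$, and that the true criterion is length. Two things are needed to make this a theorem: an upper bound of the same form for the expected number of particles near $E$, and a way to pass from "no particle near $E$" to $(*)$ when AHM is not available for $Q$. The second is done by an exact comparison with a potential lifted off $E$ (Section 7).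

## 4. The obstacle function and its holomorphic square root

**Lemma 3.** There is $F\in\mathbb R$ such that $\check Q=V:=F+\int\log|z-w|^2d\sigma(w)$. Consequently $\check Q\in C^1(\mathbb C)$ is harmonic off $S$, $\check Q=Q$ on $S$, $\check Q\ge\log(1+|z|^2)-C$; $q$ is lower semicontinuous with $q\ge\varepsilon\log|z|^2-C$ for large $|z|$, and $S^*$ is compact.

*Proof.* By Frostman's theorem (Saff–Totik, Thm I.1.3) there is $F$ such that $V\le Q$ quasi-everywhere and $V\ge Q$ on $S$. Since $\sigma$ has a bounded density with compact support, $V\in C^1(\mathbb C)$. It is subharmonic, harmonic off $S$, and $V=\log|z|^2+O(1)$.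

**Step 1: $\check Q\le V$.** Near $S^*\supset S$ both $Q$ and $V$ are continuous, and $V\le Q$ off a set of zero area, so $V\le Q$ everywhere there. Hence $V=Q$ on $S$, so $\check Q\le Q=V$ on $S$, and Lemma 1 gives $\check Q\le V$.

**Step 2: $V\le\check Q$.** The difficulty is that we know $V\le Q$ only quasi-everywhere, so $V$ may fail to be admissible; we push it to $-\infty$ on the exceptional set. The function $V-Q$ is upper semicontinuous and negative for large $|z|$. So $\{Q<V\}=\bigcup_kK_k$ with $K_k=\{V-Q\ge1/k\}$ compact, of capacity zero, all in one disc. If this set is empty put $u=0$ and $C=C(V)$ with $u\le V+C$; then $V$ itself is admissible and $V\le\check Q$. Otherwise, Evans' theorem gives for each nonempty $K_k$ a probability measure $\kappa_k$ on it whose potential $\int\log|\cdot-w|\,d\kappa_k(w)$ equals $-\infty$ on $K_k$. Let $\kappa$ be the normalization of $\sum2^{-k}\kappa_k$ over these $k$ and $u=\int\log|\cdot-w|\,d\kappa(w)$. The individual potentials are uniformly bounded above on compact sets, so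 $u=-\infty$ on $\{Q<V\}$. Also $u\le\log|z|+O(1)$ at $\infty$ and $u$ is bounded above on compact sets, so $u\le V+C$ for some $C$. For $0<\eta<1$ the function $(1-\eta)V+\eta(u-C)$ is subharmonic, $\le V$, and $\le\log|z|^2+O(1)$. It is $\le Q$ where $V\le Q$, and equals $-\infty$ where $Q<V$. So it is $\le\check Q$. Let $\eta\to0$: $V\le\check Q$ wherever $u>-\infty$, so almost everywhere. Averaging over small discs around a point $z$ and shrinking them gives $V(z)\le\check Q(z)$ for every $z$, since both functions are subharmonic.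

The remaining claims follow: $V$ is continuous and equals $\log|z|^2+O(1)$; $q\ge(1+\varepsilon)\log|z|^2-\log|z|^2-C$ for large $|z|$; and $S^*=\{q\le0\}$ is closed and bounded. $\square$

**Geometry of the complement.** Let $\Omega=\Omega_j$ be a component of $\hat{\mathbb C}\setminus S$. It is simply connected, so $\partial\Omega$ is connected and lies in one of the Jordan curves, $\gamma$. Since $S$ is locally on one side of $\gamma$, the complement of $S$ near a point of $\gamma$ is a single side, which lies in one component. So $\partial\Omega$ is open and closed in $\gamma$, that is $\partial\Omega=\gamma$, and different components have different, disjoint boundary curves. By the Kellogg–Warschawski theorem, $\psi=\psi_j$ is $C^\infty$ up to $\partial\Omega$ with $\psi'\ne0$ there. Transporting to the disc and using Fourier series, we see that a harmonic function in $\Omega$ with smooth boundary values is smooth up to $\partial\Omega$, and so is its harmonic conjugate.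

We now build a function $\mathcal E_n$, holomorphic off $S$, with $|\mathcal E_n|^2=e^{n\check Q}$. Dividing polynomials by it turns weighted estimates into estimates for holomorphic functions; for the disc it is $z^n e^{n/2}$. For $\Omega$ bounded, $\check Q$ is harmonic in $\Omega$ with smooth boundary values $Q$, so $\check Q=\operatorname{Re}\mathcal V$ with $\mathcal V$ holomorphic in $\Omega$ and $C^\infty(\overline\Omega)$; put $\mathcal E_n=e^{n\mathcal V/2}$. For $\Omega_0$ the function $\check Q+\log|\psi|^2$ is harmonic in $\Omega_0$ including $\infty$ (the logarithms cancel), so it equals $\operatorname{Re}\mathcal V$ with $\mathcal V$ holomorphic in $\Omega_0$ including $\infty$, and smooth up to $\partial\Omega_0$; put $\mathcal E_n=\psi^{-n}e^{n\mathcal V/2}$. In $\Omega_0$, $|\mathcal E_n|$ has the size of $|z|^n$ near $\infty$.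

**Lemma 4 (collar).** Let $d(z)=\operatorname{dist}(z,\partial\Omega)$. For small $\delta>0$ the two-sided collars $\{d<\delta\}$ of the different curves are disjoint, and $\mathcal E_n$ extends smoothly, without zeros, from $\Omega\cap\mathbb C$ across $\partial\Omega$ into $\{z\in S:d<\delta\}$, with
$$|\mathcal E_n|^2=e^{nR},\qquad\bar\partial\mathcal E_n=n\,b\,\mathcal E_n,\qquad b=0\text{ on }\Omega,\qquad|b|\le C_Nd^N\ \ \forall N,\tag{6}$$
where $R$ and $b$ are smooth and independent of $n$, $R=\check Q$ on $\Omega$, and, with $\zeta\in\partial\Omega$ the point nearest to $z$,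
$$Q-R=\tfrac12\Delta Q(\zeta)\,d^2+O(d^3),\qquad c\,d^2\le Q-R\le C\,d^2\qquad(d<\delta).\tag{7}$$
Moreover $E$ is compact and $\operatorname{dist}(E,S)\ge\delta$.

*Proof.* Extend $\mathcal V$, and for $\Omega_0$ also $\psi$, to $C^\infty$ functions across $\partial\Omega$; since $|\psi|=1$ on $\partial\Omega$, the extension has no zeros close to $\partial\Omega$. This extends $\mathcal E_n$ by the same formulas, with $R=\operatorname{Re}\mathcal V$, resp. $R=\operatorname{Re}\mathcal V-\log|\psi|^2$, and $b=\frac12\bar\partial\mathcal V$, resp. $b=\frac12\bar\partial\mathcal V-\bar\partial\psi/\psi$. The function $b$ is smooth and vanishes on $\Omega$, so all its derivatives vanish on $\partial\Omega$, and $|b|\le C_Nd^N$.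

For (7), we compute the second-order Taylor polynomial of $Q-R$ on $\partial\Omega$. On $S$, $\check Q=Q$, so $\nabla\check Q=\nabla Q$ on $\partial\Omega$ because $\check Q\in C^1$. From the side of $\Omega$, $R=\check Q$. So $Q-R$ and its gradient vanish on $\partial\Omega$. Differentiating the gradient along $\partial\Omega$ shows that the Hessian of $Q-R$ kills the tangent vector. So the only nonzero second derivative is the normal–normal one, and it equals $\Delta(Q-R)=\Delta Q$, since $R$ is harmonic in $\Omega$ and smooth up to $\partial\Omega$. Taylor's formula along the normal gives the first part of (7), and the second follows after shrinking $\delta$.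

On $\Omega$, $Q-R=q$. So $q>0$ where $0<\operatorname{dist}(z,S)<\delta$, and $E=\{z\in S^*:\operatorname{dist}(z,S)\ge\delta\}$ is compact. $\square$

## 5. The shallow set lies on curves, and $\sqrt n\,e^{-nq}$ measures its length

Put $\rho=\sqrt{2\pi/\Delta Q}$. At $p\in E$, $q$ is smooth, $q\ge0=q(p)$ and $\Delta q=\Delta Q>0$, because $\check Q$ is harmonic off $S$. So the Hessian of $q$ at $p$ is positive semidefinite and not zero. After a rotation, $q_{xx}\ge c>0$ on a closed rectangle $\overline{\mathcal R}=[-a,a]\times[-b_0,b_0]$ centered at $p$, with $q$ smooth near $\overline{\mathcal R}$ and $\overline{\mathcal R}\subset\{\operatorname{dist}(\cdot,S)>\delta/2\}$. Cover $E$ by finitely many such open rectangles $\mathcal R_1,\dots,\mathcal R_l$ and fix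
$$U=\bigcup_i\mathcal R_i .$$

**Lemma 5.** $\mathcal H^1(E)<\infty$, and for $g\in C(\overline U)$
$$\sqrt n\int_Ug\,e^{-nq}dA\longrightarrow\int_Eg\,\rho\,d\mathcal H^1 .\tag{8}$$

*Proof.* **Step 1: localize to one rectangle.** Take nonnegative $\eta_i\in C_c(\mathcal R_i)$ with $\sum\eta_i=1$ near $E$. On the part of $\overline U$ outside this neighborhood $q\ge c'>0$, which contributes $O(\sqrt n\,e^{-nc'})$. So it suffices to treat $g\in C_c(\mathcal R)$, $\mathcal R=\mathcal R_i$, applied to $g\eta_i$.

**Step 2: integrate in $x$ first.** For fixed $y$, $q(\cdot,y)$ is strictly convex on $[-a,a]$, with a unique minimizer $x_0$ and minimum $m(y)\ge0$. Since $q_x(x_0,y)(x-x_0)\ge0$ for $x\in[-a,a]$ and $q_{xx}\ge c$, we have $q(x,y)\ge m(y)+\frac c2(x-x_0)^2$. So $\sqrt n\int_{-a}^ae^{-nq}dx\le Ce^{-nm(y)}\le C$. There are three cases.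

* If $m(y)>0$, then $\sqrt n\int g\,e^{-nq}dx\to0$.
* If $m(y)=0$ and $|x_0|=a$, then $g$ vanishes near $(x_0,y)$, and $q$ is bounded below by a positive constant on the rest of the segment; the limit is $0$.
* If $m(y)=0$ and $|x_0|<a$, then $(x_0,y)\in E\cap\mathcal R$. Substitute $x=x_0+t/\sqrt n$; the integrand tends to $g(x_0,y)e^{-q_{xx}(x_0,y)t^2/2}$ and is dominated by $\|g\|_\infty e^{-ct^2/2}$. The limit is $g\sqrt{2\pi/q_{xx}}$ at $(x_0,y)$.

The third case occurs exactly for $y\in B:=\pi(E\cap\mathcal R)$, $\pi(x,y)=y$. By dominated convergence in $y$, the limit of $\sqrt n\int g\,e^{-nq}dA$ is $\int_Bg\sqrt{2\pi/q_{xx}}\,dy$, evaluated at the points of $E$ above $y$.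

**Step 3: recognize length.** We have $E\cap\mathcal R\subset\{q_x=0\}$. Since $q_x$ is strictly increasing in $x$, the implicit function theorem shows that $\{q_x=0\}\cap\mathcal R$ is a graph $x=\xi(y)$ over an open set, with $\xi$ smooth and $|\xi'|=|q_{xy}/q_{xx}|\le C$. So $E\cap\mathcal R$ is the part of this graph above $B$, and
$$\mathcal H^1(E\cap\mathcal R)=\int_B\sqrt{1+\xi'^2}\,dy<\infty.$$
It remains to show $\sqrt{2\pi/q_{xx}}=\rho\sqrt{1+\xi'^2}$ for almost every $y\in B$. Let $M(y)=q(\xi(y),y)\ge0$. It is smooth and vanishes on $B$, so $M'=0$ on $B$. All but countably many $y\in B$ are accumulation points of $B$, and at these $M''(y)=0$, because $M'$ vanishes along a sequence in $B$ tending to $y$. On the graph $q_x=0$, so $M'=q_y$ and $M''=q_{xy}\xi'+q_{yy}$. With $\tau=(\xi',1)$ and $q_{xx}\xi'=-q_{xy}$,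
$$\operatorname{Hess}q(\tau,\tau)=q_{xx}\xi'^2+2q_{xy}\xi'+q_{yy}=q_{xy}\xi'+q_{yy}=M''=0 .$$
On $E$ the Hessian is positive semidefinite, so $\tau$ lies in its kernel. Hence $\operatorname{Hess}q=\Delta Q\,ee^T$ with $e=(1,-\xi')/\sqrt{1+\xi'^2}$, and $q_{xx}=\Delta Q/(1+\xi'^2)$. This is the claim. Summing over $i$ gives (8). $\square$

**Lemma 6.** $\operatorname{cap}E=0$ implies $\mathcal H^1(E)=0$.

*Proof.* Let $\pi_i$ be the projection used in $\mathcal R_i$. By Step 3, $\mathcal H^1(E\cap\mathcal R_i)\le C|\pi_i(E\cap\mathcal R_i)|$. Two standard facts (Ransford, *Potential Theory in the Complex Plane*, Sec. 5.3): contractions do not increase capacity, and a compact subset of a line has capacity at least a quarter of its length. As $\pi_i$ is a contraction, $\frac14|\pi_i(E\cap\overline{\mathcal R_i})|\le\operatorname{cap}\pi_i(E\cap\overline{\mathcal R_i})\le\operatorname{cap}E=0$ for each $i$. $\square$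

## 6. The number of particles near $E$

In the radial case $N$ was a sum of independent Bernoulli variables. That part survives in general, by linear algebra. Let $\mathcal P_n$ be the polynomials of degree $\le n-1$, and consider a weight $e^{-W}$, $W=nQ-sh$ (or $W=n\tilde Q-sh$ with $\tilde Q$ as in Section 7). The growth of $Q$ gives $\mathcal P_n\subset L^2(e^{-W}dA)$; let $K(z,w)$ be its reproducing kernel. Consider the gas with density proportional to $\prod|z_i-z_j|^2\prod e^{-W(z_i)}$, and let $N(U)$ be the number of its particles in $U$. For a set $Y$ let $G_Y$ be the Gram matrix of a fixed basis of $\mathcal P_n$ in $L^2(Y,e^{-W}dA)$.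

**Lemma 7.** $P(N(U)=0)=\det G_{U^c}/\det G_{\mathbb C}>0$, $\ \mathbb EN(U)=\int_UK(z,z)e^{-W}dA$, and
$$1-\mathbb EN(U)\le P(N(U)=0)\le e^{-\mathbb EN(U)}.\tag{9}$$

*Proof.* By Andréief's identity, $\mathbb E\,\tau^{N(U)}=\det(G_{U^c}+\tau G_U)/\det G_{\mathbb C}$; a change of basis multiplies numerator and denominator by the same factor. Take the basis orthonormal, so $G_{\mathbb C}=I$ and $G_{U^c}=I-G_U$. If $\lambda_j$ are the eigenvalues of the positive semidefinite matrix $G_U$, then
$$\mathbb E\,\tau^{N(U)}=\det(I+(\tau-1)G_U)=\prod_j(1-\lambda_j+\tau\lambda_j).$$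
Here $\lambda_j<1$, since $G_{U^c}=I-G_U$ is positive definite: $S\subset U^c$ has positive area and $Q<\infty$ there. So $P(N(U)=0)=\prod(1-\lambda_j)>0$ and $\mathbb EN(U)=\sum\lambda_j=\operatorname{tr}G_U=\int_UK(z,z)e^{-W}dA$. Finally $1-\sum\lambda_j\le\prod(1-\lambda_j)\le e^{-\sum\lambda_j}$. $\square$

So we need to bound $K(w,w)$ near $E$. In Section 1 the inner integral $\alpha_{n,k}$ was bounded below by the layer $1-n^{-1/2}\le r\le1$. In general we use a layer on the outer side of $\partial S$ together with subharmonicity.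

**Lemma 8.** Let $\delta_1>0$. There are $C,n_0$ such that for $n\ge n_0$, $p\in\mathcal P_n$ and $w\in\mathbb C$ with $\operatorname{dist}(w,S)\ge\delta_1$,
$$|p(w)|^2e^{-n\check Q(w)}\le C\sqrt n\int_{\Sigma_n}|p|^2e^{-nQ}dA,\qquad\Sigma_n=\bigcup_j\{z\in\Omega_j:|\psi_j(z)|>1-n^{-1/2}\}.$$

*Proof.* Let $w\in\Omega=\Omega_j$. The function $p/\mathcal E_n$ is holomorphic in $\Omega$; for $\Omega_0$ it is $O(1/z)$ at $\infty$, since $\deg p\le n-1$. So $Y=|(p/\mathcal E_n)\circ\psi^{-1}|^2$ is subharmonic in $\mathbb D$, and $|p/\mathcal E_n|^2=|p|^2e^{-n\check Q}$ on $\Omega$. Let $\zeta_0=\psi(w)$. The points of $\Omega$ (with $\infty$ if $\Omega=\Omega_0$) at distance $\ge\delta_1$ from $S$ form a compact subset of $\Omega$, so $|\zeta_0|\le1-\eta$ with $\eta=\eta(\delta_1)\in(0,1)$. For $1-\eta/2\le r<1$ the Poisson kernel of $\{|\zeta|<r\}$ at $\zeta_0$ is at most $(r+|\zeta_0|)/(r-|\zeta_0|)\le4/\eta$, so $Y(\zeta_0)\le C\int_0^{2\pi}Y(re^{i\theta})d\theta$. Average over $r\in(1-n^{-1/2},1)$ with $n^{-1/2}\le\eta/2$; there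 $r\ge\frac12$. This gives
$$Y(\zeta_0)\le C\sqrt n\int_{1-n^{-1/2}<|\zeta|<1}Y\,dA\le C\sqrt n\int_{\Sigma_n\cap\Omega}|p|^2e^{-n\check Q}dA,$$
where we changed variables and used that $|\psi'|^2$ is bounded near $\partial\Omega$. On $\Sigma_n\cap\Omega$ we have $d\le Cn^{-1/2}$, so $nq\le C$ by (7), and $e^{-n\check Q}\le Ce^{-nQ}$. $\square$

Since $\operatorname{dist}(\overline U,S)\geq\delta/2$, $\Sigma_n\cap\overline U=\emptyset$ for large $n$. Now $K(w,w)=\sup_p|p(w)|^2/\|p\|^2$, and $h$ is bounded. So Lemma 8 gives, for large $n$,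
$$K(w,w)\le C\sqrt n\,e^{n\check Q(w)}\qquad(\operatorname{dist}(w,S)\ge\delta_1),\tag{10}$$
with $C$ depending on $\delta_1$ and $|s|\|h\|_\infty$, for the reproducing kernels of the following weights: $e^{-nQ+sh}$ on $\mathbb C$; the same weight restricted to $\mathbb C\setminus U$; and $e^{-n\tilde Q+sh}$ whenever $\tilde Q=Q$ off $U$.

## 7. Lifting the potential off $E$

Choose $\chi_0\in C_c^\infty(U)$ with $\chi_0\ge0$ and $\chi_0>0$ on $E$, and put $\tilde Q=Q+\chi_0$.

**Lemma 9.** $\tilde Q$ satisfies the hypotheses of the AHM theorem, with the same $\sigma$, $S$, $\check Q$, $e_h$, $v_h$ as $Q$, and its coincidence set is $S$. Moreover $\tilde q=\tilde Q-\check Q\ge c_0>0$ on $\overline U$.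

*Proof.* We have $\check Q\le Q\le\tilde Q$, and $\check Q=\tilde Q$ on $S$. By Lemma 3 this says $2\int\log\frac1{|z-w|}d\sigma(w)+\tilde Q(z)\ge F$ everywhere with equality on $S=\operatorname{supp}\sigma$; as $\sigma$ has bounded density, it has finite energy, and it is the equilibrium measure of $\tilde Q$ (Saff–Totik, Thm I.3.3). If $u\le\tilde Q$ is subharmonic with $u\le\log|z|^2+O(1)$, then $u\le\check Q$ on $S$, so $u\le\check Q$ by Lemma 1; since $\check Q$ is itself admissible for $\tilde Q$, it is the obstacle function of $\tilde Q$. Next, $\{\tilde Q=\check Q\}=\{q=0,\chi_0=0\}=S\cup\{z\in E:\chi_0(z)=0\}=S$. Finally $\tilde Q=Q$ near $S$ and near $\infty$. So $\tilde Q$ is smooth and strictly subharmonic near $S$, the growth condition holds, and the quantities in (3), which see $Q$ only near $S$, are unchanged. On the compact set $\overline U$ the function $\tilde q=q+\chi_0$ is continuous, and it is positive because $q=0$ there only on $E$, where $\chi_0>0$. $\square$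

The two gases differ only inside $U$. Conditioned on having no particle in $U$ they are therefore the same, and this gives an exact identity. Let $A=\{N(U)=0\}$ and let $P^{Q,s}$ be the gas with weight $e^{-nQ+sh}$, so $P^{Q,0}$ is the original one. Tilting the density by $e^{s\sum h(z_i)}$ gives $\mathbb E_Q[e^{s\operatorname{fluct}_nh}\mathbf 1_A]=\mathbb E_Q[e^{s\operatorname{fluct}_nh}]\,P^{Q,s}(A)$; so
$$\mathbb E_Q[e^{s\operatorname{fluct}_nh}]=\frac{P^{Q,0}(A)}{P^{Q,s}(A)}\;\mathbb E_Q[e^{s\operatorname{fluct}_nh}\mid A],$$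
and likewise for $\tilde Q$. The conditional expectations coincide: the conditioned densities are the same, and $n\int h\,d\sigma$ is the same. Hence
$$F^Q_{n,h}(s)-F^{\tilde Q}_{n,h}(s)=\log\frac{P^{Q,0}(A)}{P^{Q,s}(A)}-\log\frac{P^{\tilde Q,0}(A)}{P^{\tilde Q,s}(A)} .$$
By Lemma 7 and (10), for every fixed $s$, $\mathbb E^{\tilde Q,s}N(U)\le C\sqrt n\int_Ue^{-n\tilde q}dA\le C\sqrt n\,e^{-nc_0}\to0$. By (9) the last logarithm is $o(1)$. The AHM theorem for $\tilde Q$ now gives
$$F_{n,h}(s)=se_h+\tfrac{s^2}2v_h+\log P^{Q,0}(A)-\log P^{Q,s}(A)+o(1).\tag{11}$$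

So everything about $E$ is contained in the two hole probabilities $P^{Q,0}(A)$ and $P^{Q,s}(A)$.

**Proof of Theorem 1.** By Lemma 7, (10) and Lemma 5, for every fixed $s$,
$$\mathbb E^{Q,s}N(U)\le C\sqrt n\int_Ue^{-nq}dA\longrightarrow C\int_E\rho\,d\mathcal H^1=0 .$$
By (9), $P^{Q,s}(A)\to1$ and $P^{Q,0}(A)\to1$, and (11) becomes $(*)$. The statement on capacity follows from Lemma 6. $\square$

## 8. A Cantor set as shallow set

Let $\mathcal C\subset[0,1]$ be the middle-thirds Cantor set and $E_0=2+\mathcal C\subset[2,3]$. Take $\theta\in C_c^\infty(\{|z|>3/2\})$ with $0\le\theta\le1$ and $\theta=1$ near $[2,3]$. By Whitney's theorem there is a $C^\infty$ function $g\ge0$ on $\mathbb R$ with zero set exactly $E_0$; multiply it by a small positive constant so that $|g''|\le1$ on the projection of $\operatorname{supp}\theta$ to the $x$-axis. Put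
$$Q(z)=|z|^2-\theta(z)\big(|z|^2-1-\log|z|^2-y^2-g(x)\big),\qquad z=x+iy .$$

**Standing assumptions.** $Q$ is $C^\infty$, with $Q=|z|^2$ for $|z|\le3/2$ and for large $|z|$. With $V$ as in Lemma 2, for $|z|\ge1$,
$$Q-V=(1-\theta)(|z|^2-1-\log|z|^2)+\theta\,(y^2+g(x))\ge0 .$$
So Lemma 2 applies: $S=\overline{\mathbb D}$ and $\check Q=V$. For $|z|>1$ the first bracket is positive, so $Q-V$ vanishes iff $\theta=1$, $y=0$ and $g(x)=0$, that is, iff $z\in E_0$. Thus $S^*=\overline{\mathbb D}\cup E_0$ and $E=E_0$. Near $\overline{\mathbb D}$, $\Delta Q=4$. Near $E_0$, $Q=1+\log|z|^2+y^2+g(x)$, so $\Delta Q=2+g''\ge1$.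

**Length.** $E_0$ is covered by $2^k$ intervals of length $3^{-k}$, so $\mathcal H^1(E_0)=0$. By Theorem 1, $(*)$ holds for all $h$ and $s$.

**Capacity.** Let $\gamma$ be the Cantor measure on $\mathcal C$, which gives mass $2^{-k}$ to each interval of generation $k$, and let $\alpha=\log2/\log3$. Let $I$ be an interval with $3^{-k-1}\le|I|<3^{-k}$, $k\ge0$. It meets at most one interval of generation $k$, since distinct ones are separated by gaps $\ge3^{-k}$. So $\gamma(I)\le2^{-k}=(3^{-k})^\alpha\le(3|I|)^\alpha=2|I|^\alpha$, and for $|I|\ge1$ the bound $\gamma(I)\le2|I|^\alpha$ is trivial. Hence for $x\in\mathcal C$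
$$\int\log\frac1{|x-y|}d\gamma(y)=\int_0^\infty\gamma(\{y:|x-y|<e^{-t}\})\,dt\le\int_0^\infty2\,(2e^{-t})^\alpha dt<\infty,$$
uniformly in $x$. So $\gamma$ has finite logarithmic energy and $\operatorname{cap}E_0>0$.

Thus $(*)$ holds for all $h,s$, although the shallow set has positive capacity, and the conjecture is disproved. $\blacksquare$

## 9. Polynomials that follow $e^{n\check Q/2}$ out to $E$

For the converse we need polynomials playing the role of the monomial $z^{n-1}$: of size $e^{n\check Q/2}$ on a given component of the complement, up to a prescribed holomorphic factor $g$, and with squared norm $O(n^{-1/2})$. The natural candidate $g\,\mathcal E_n$ is only defined near $\Omega$. We cut it off inside $S$ and correct it by solving a $\bar\partial$-equation. The cutoff error is tiny because $b$ and $\bar\partial$ of the extended $g$ vanish to infinite order at $\partial\Omega$, while $e^{-n(Q-R)}$ forces $d\lesssim n^{-1/2}$.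

**Lemma 10.** Let $\Omega=\Omega_j$ and let $g$ be holomorphic in $\Omega$ and $C^\infty$ up to $\partial\Omega$ (for $\Omega_0$: holomorphic at $\infty$ with $g(\infty)=0$). Let $\tilde g$ be a smooth extension of $g$ to the collar, bounded with its derivatives. Let $\chi\in C^\infty(\mathbb C)$ equal $1$ on $\Omega\cup\{z\in S:d<\delta/2\}$, with $0\le\chi\le1$ and $\operatorname{supp}\chi\subset\overline\Omega\cup\{z\in S:d\le3\delta/4\}$. Then there are $p_n\in\mathcal P_n$ with
$$p_n=\chi\tilde g\mathcal E_n-u_n,\qquad\int|u_n|^2e^{-n\check Q}dA=O(n^{-N})\quad\forall N.$$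
Moreover $p_n/\mathcal E_n\to g$ locally uniformly in $\Omega\cap\mathbb C$; in every other component $\Omega'$, with its own $\mathcal E_n$, $p_n/\mathcal E_n\to0$ locally uniformly in $\Omega'\cap\mathbb C$; and $\sqrt n\int_{\mathbb C}|p_n|^2e^{-nQ+sh}dA=O(1)$ for every fixed $s$ and every bounded $h$.

*Proof.* **Step 1: the error of the cutoff is small.** Let
$$\omega_n=\bar\partial(\chi\tilde g\mathcal E_n)=\mathcal E_n\big(\tilde g\,\bar\partial\chi+\chi\,\bar\partial\tilde g+nb\chi\tilde g\big).$$
It is smooth, vanishes on $\mathbb C\setminus S$, and is supported in $\{z\in S:d\le3\delta/4\}$. Since $\bar\partial\tilde g$ and $b$ are $O(d^N)$ for all $N$, (6) and (7) give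
$$|\omega_n|^2e^{-nQ}\le C_N\big(\mathbf 1_{d\ge\delta/2}+n^2d^{2N}\big)e^{-cnd^2}\le C_N'\,n^{2-N}.$$

**Step 2: correct it.** Apply Hörmander's theorem (*An Introduction to Complex Analysis in Several Variables*, Thm 4.4.2) with the subharmonic weight $(n-2)\check Q$, $n\ge2$: there is $u_n$ with $\bar\partial u_n=\omega_n$ and
$$\int|u_n|^2e^{-(n-2)\check Q}(1+|z|^2)^{-2}dA\le\int|\omega_n|^2e^{-(n-2)\check Q}dA\le C\int|\omega_n|^2e^{-nQ}dA,$$
since $\check Q=Q$ is bounded on $S$. It is smooth because $\omega_n$ is. By Lemma 3, $e^{-2\check Q}\le C(1+|z|^2)^{-2}$, so $\int|u_n|^2e^{-n\check Q}dA=O(n^{-N})$ for all $N$.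

**Step 3: $p_n$ is a polynomial of the right degree.** The function $p_n=\chi\tilde g\mathcal E_n-u_n$ is entire. Near $\infty$, $u_n$ is holomorphic and $\int|u_n|^2|z|^{-2n}dA<\infty$ there. The mean value property on $\{|\zeta-z|<|z|/2\}$ gives $|u_n(z)|^2\le C_n|z|^{-2}|z|^{2n}$, so $u_n=O(|z|^{n-1})$ for fixed $n$. Near $\infty$, $\chi\tilde g\mathcal E_n$ is $O(|z|^{n-1})$ for $\Omega_0$, because $g(\infty)=0$, and $0$ otherwise. So $p_n\in\mathcal P_n$.

**Step 4: local limits.** In every component, $u_n/\mathcal E_n$ is holomorphic with $|u_n/\mathcal E_n|^2=|u_n|^2e^{-n\check Q}$. By the mean value property it tends to $0$ locally uniformly. In $\Omega$, $p_n/\mathcal E_n=g-u_n/\mathcal E_n$; in other components $\chi=0$ and $p_n/\mathcal E_n=-u_n/\mathcal E_n$.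

**Step 5: the norm.** Since $Q\ge\check Q$, $\int|u_n|^2e^{-nQ+sh}dA\le C\int|u_n|^2e^{-n\check Q}dA$, which is negligible. Now $|\chi\tilde g\mathcal E_n|^2e^{-nQ+sh}\le C\chi^2e^{-n(Q-R)}$, where $R$ means $\check Q$ on $\Omega$, and $\chi\tilde g$ is bounded. Over the two-sided collar $d<\delta$, $\sqrt n\int e^{-cnd^2}dA=O(1)$ by (7). Over $U\cap\Omega$, $\sqrt n\int_Ue^{-nq}dA=O(1)$ by Lemma 5. The rest of $\Omega$ is a closed set on which the lower semicontinuous function $q$ is positive and tends to $\infty$ at $\infty$, so $q\ge c_1>0$. Choose $n_1$ with $n_1\varepsilon>1$; then $e^{-nq}\le e^{-(n-n_1)c_1}e^{-n_1q}$ for $n\ge n_1$, and $e^{-n_1q}$ is integrable by the growth of $q$ in Lemma 3. So this part is exponentially small. $\square$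

**Proof of Theorem 2.** "If" is Theorem 1. Let $\mathcal H^1(E)>0$. In each component apply Lemma 10 with $s=0$ and $g=1$ ($\Omega$ bounded), resp. $g=\psi_0$ ($\Omega_0$); these $g$ have no zeros in $\Omega\cap\mathbb C$. Let $K_n$ be the reproducing kernel for the weight $e^{-nQ}$. For $w$ in a compact subset of $\mathbb C\setminus S$, use the $p_n$ of the component containing $w$: uniformly for large $n$,
$$K_n(w,w)e^{-n\check Q(w)}\ge\frac{|p_n(w)|^2e^{-n\check Q(w)}}{\int|p_n|^2e^{-nQ}dA}=\frac{|p_n(w)/\mathcal E_n(w)|^2}{\int|p_n|^2e^{-nQ}dA}\ge c\sqrt n .$$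
By Lemma 7 and Lemma 5, $\liminf_n\mathbb EN(U)\ge c\lim_n\sqrt n\int_Ue^{-nq}dA=c\int_E\rho\,d\mathcal H^1=:\kappa>0$, and by (9) $\liminf_nP(N(U)\ge1)\ge1-e^{-\kappa}>0$. Take $h\in C_c^\infty(\mathbb C\setminus S)$ with $h\ge0$ and $h=1$ on $\overline U$. Then $h=0$ near $S$, so $h^S=0$, $e_h=v_h=0$, $\int h\,d\sigma=0$ and $\operatorname{fluct}_nh\ge N(U)$. For $s>0$,
$$\liminf_nF_{n,h}(s)\ge\log\big(1+(e^s-1)(1-e^{-\kappa})\big)>0,$$
so $(*)$ fails. $\square$

## 10. The limit of the hole probability

By (11), Theorem 3 amounts to computing $\lim P^{Q,s}(A)$. Fix $h$ and $s$. Let $\langle\cdot,\cdot\rangle$, $\|\cdot\|$ be the inner product (linear in the first slot) and norm of $L^2(\mathbb C\setminus U,e^{-nQ+sh}dA)$, and $\mathsf K_n$ the reproducing kernel of $\mathcal P_n$ in this space.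

**An expansion of $1/P^{Q,s}(A)$.** By Lemma 7, $1/P^{Q,s}(A)=\det G_{\mathbb C}/\det G_{U^c}$. Choose a basis $(e_j)$ orthonormal for $\langle\cdot,\cdot\rangle$; then $G_{U^c}=I$ and $1/P^{Q,s}(A)=\det(I+G_U)$, which is the sum of all principal minors of $G_U$. By Andréief's identity the minor with index set $J$, $|J|=k$, is $\frac1{k!}\int_{U^k}|\det[e_j(z_i)]_{j\in J}|^2\prod_ie^{-nQ+sh}dA$, and by Cauchy–Binet the sum of $|\det[e_j(z_i)]_{j\in J}|^2$ over $J$ is $\det[\mathsf K_n(z_i,z_j)]$. For $z,w\in\mathbb C\setminus S$ put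
$$k_n(z,w)=n^{-1/2}\,\mathsf K_n(z,w)\big/\big(\mathcal E_n(z)\overline{\mathcal E_n(w)}\big),$$
each $\mathcal E_n$ being that of the component containing its argument. As $|\mathcal E_n|^2e^{-nQ}=e^{-nq}$ off $S$,
$$\frac1{P^{Q,s}(A)}=\sum_{k\ge0}\frac1{k!}\int_{U^k}\det[k_n(z_i,z_j)]\prod_i\sqrt n\,e^{-nq(z_i)+sh(z_i)}dA(z_i).\tag{12}$$
The measures converge by Lemma 5. What is missing is the limit of $k_n$. By (10), $k_n(z,z)\le C$ on compact subsets of $\mathbb C\setminus S$ for large $n$.

**The candidate limit.** The norm of $\mathcal P_n$ on $\mathbb C\setminus U$ is, to leading order, carried by a Gaussian layer at $\partial S$. Integrating the Gaussian $e^{-n\Delta Q\,d^2/2}$ across the boundary leaves the weight $e^{sh}\rho\,ds/\sqrt n$. So we look for the reproducing kernel of holomorphic functions in $\Omega$ with respect to $e^{sh}\rho\,ds$ on $\partial\Omega$, a weighted Szegő kernel. In each $\Omega=\Omega_j$ let $H$ be holomorphic (at $\infty$ too for $\Omega_0$) with $\operatorname{Re}H=sh^S-\frac12L^S$; it is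 smooth up to $\partial\Omega$. Put
$$S^s(z,w)=(2\pi)^{-1/2}e^{-(H(z)+\overline{H(w)})/2}\,\mathcal S(z,w)\quad(z,w\in\Omega),$$
and $S^s(z,w)=0$ for different components. For bounded $\Omega$, $\psi'$ has no zeros, so $\sqrt{\psi'}$ is single valued and zero-free. For $\Omega_0$, $\psi_0'$ has a double zero at $\infty$ and no other zeros, so $\sqrt{\psi_0'}$ is single valued with a simple zero at $\infty$. Thus for fixed $w\in\Omega\cap\mathbb C$, $S^s(\cdot,w)$ satisfies the hypotheses on $g$ in Lemma 10.

On $\partial\Omega$, positively oriented with respect to $\Omega$, $\bar\psi=1/\psi$ and $\psi'd\zeta=i\psi|\psi'|ds$. As $\overline{\sqrt{\psi'}}\sqrt{\psi'}=|\psi'|$, this gives $\overline{\sqrt{\psi'}}\,ds=\sqrt{\psi'}\,d\zeta/(i\psi)$. Also $\rho=\sqrt{2\pi}\,e^{-L/2}$, so $e^{sh}\rho=\sqrt{2\pi}\,e^{\operatorname{Re}H}$ on $\partial\Omega$. In $\overline{S^s(\zeta,w)}\,e^{sh}\rho\,ds$ the exponent becomes $\operatorname{Re}H(\zeta)-\frac12\overline{H(\zeta)}-\frac12H(w)=\frac12(H(\zeta)-H(w))$, and $1-\overline{\psi(\zeta)}\psi(w)=(\psi(\zeta)-\psi(w))/\psi(\zeta)$.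 Hence
$$\overline{S^s(\zeta,w)}\,e^{sh}\rho\,ds=\frac1{2\pi i}\,a(\zeta)\,d\zeta,\qquad a(\zeta)=e^{(H(\zeta)-H(w))/2}\,\frac{\sqrt{\psi'(\zeta)}\sqrt{\psi'(w)}}{\psi(\zeta)-\psi(w)}.\tag{13}$$
The function $a$ is meromorphic in $\Omega$ with a single pole, at $w$, which is simple with residue $1$. It is smooth up to $\partial\Omega$, and for $\Omega_0$ it is $O(1/\zeta)$ at $\infty$. So integration against (13) evaluates holomorphic functions at $w$.

**Lemma 11.** $k_n\to S^s$ uniformly on compact subsets of $(\mathbb C\setminus S)^2$.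

*Proof.* Fix $w\in\Omega\cap\mathbb C$, put $g=S^s(\cdot,w)$, and let $p_n=\chi\tilde g\mathcal E_n-u_n$ be as in Lemma 10.

**Claim.** Uniformly over $P_n\in\mathcal P_n$ with $\sqrt n\|P_n\|^2\le1$, $\ \sqrt n\,\langle P_n,p_n\rangle=P_n(w)/\mathcal E_n(w)+o(1)$.

**Step 0: the claim implies the lemma.** Apply it, up to a bounded factor, to $P_n=n^{-1/2}\mathsf K_n(\cdot,z)/\overline{\mathcal E_n(z)}$, for which $\sqrt n\|P_n\|^2=k_n(z,z)\le C$. By the reproducing property the left side is $\overline{p_n(z)/\mathcal E_n(z)}$, which tends to $\overline{S^s(z,w)}$ by Lemma 10 (to $0$ if $z$ is in another component). The right side is $k_n(w,z)+o(1)$. So $k_n(w,z)\to\overline{S^s(z,w)}=S^s(w,z)$ pointwise. Since $|k_n(w,z)|^2\le k_n(w,w)k_n(z,z)$ is locally bounded and $k_n$ is holomorphic in $(w,\bar z)$, Montel's theorem gives locally uniform convergence.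

Now we prove the claim. Set $M_n=\sqrt{\log n}$. Let $\nu$ be the unit normal on $\partial\Omega$ pointing into $\Omega$, and for $\zeta\in\partial\Omega$, $|t|<M_n$, let
$$z_t(\zeta)=\zeta+\frac t{\sqrt{n\Delta Q(\zeta)}}\,\nu(\zeta).$$
Let $T$ be the set of all $z_t(\zeta)$ and $\Gamma_t=z_t(\partial\Omega)$. For large $n$ the map $(\zeta,t)\mapsto z_t(\zeta)$ is injective, $\zeta$ is the nearest boundary point and $d=|t|/\sqrt{n\Delta Q(\zeta)}$, $T\cap U=\emptyset$, and $\chi=1$ on $T$. Put $G_n=P_n/\mathcal E_n$.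

**Step 1: reduce the inner product to the layer $T$.** Replacing $p_n$ by $\chi\tilde g\mathcal E_n$ costs at most $\sqrt n\,\|P_n\|\,O(n^{-N})=o(1)$. Outside $T\cup U$, the collar satisfies $d\ge cM_n/\sqrt n$, so (7) and Step 5 of Lemma 10 give $\int_{\mathbb C\setminus(T\cup U)}|\chi\tilde g\mathcal E_n|^2e^{-nQ+sh}dA\le Cn^{-1/2}e^{-cM_n^2}+Ce^{-cn}$. By Cauchy–Schwarz, with $\|P_n\|\le n^{-1/4}$, this region contributes at most $\sqrt n\,n^{-1/4}(Cn^{-1/2}e^{-cM_n^2}+Ce^{-cn})^{1/2}=o(1)$. On $T$, $P_n\overline{\mathcal E_n}=G_ne^{nR}$. So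
$$\sqrt n\,\langle P_n,p_n\rangle=\sqrt n\int_TG_n\overline{\tilde g}\,e^{sh}e^{-n(Q-R)}dA+o(1).$$

**Step 2: replace all smooth data by boundary values.** On $T$ we have $dA=(n\Delta Q(\zeta))^{-1/2}(1+O(M_n/\sqrt n))\,ds\,dt$; by (7), $n(Q-R)=t^2/2+O(M_n^3/\sqrt n)$; and $\tilde g,h$ differ from their values at $\zeta$ by $O(M_n/\sqrt n)$. Errors of relative or absolute size $\eta_n=O(M_n^3/\sqrt n)$ cost at most
$$C\eta_n\iint|G_n(z_t(\zeta))|e^{-t^2/2}ds\,dt\le C\eta_n\Big(\sqrt n\int_T|G_n|^2e^{-n(Q-R)}dA\Big)^{1/2}\le C\eta_n.\tag{14}$$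
The first inequality is Cauchy–Schwarz; the second holds because $|G_n|^2e^{-n(Q-R)}=|P_n|^2e^{-nQ}$, $T\cap U=\emptyset$ and $\sqrt n\|P_n\|^2\le1$. Using $(\Delta Q)^{-1/2}=(2\pi)^{-1/2}\rho$ and (13),
$$\sqrt n\,\langle P_n,p_n\rangle=\frac1{\sqrt{2\pi}}\int_{-M_n}^{M_n}e^{-t^2/2}J_n(t)\,dt+o(1),\qquad J_n(t)=\frac1{2\pi i}\int_{\partial\Omega}G_n(z_t(\zeta))\,a(\zeta)\,d\zeta .$$

**Step 3: move each slice to a contour integral over $\Gamma_t$ and evaluate it.** Let $\tilde a$ be a smooth extension of $a$ from near $\partial\Omega$ in $\overline\Omega$ into the collar, so $|\bar\partial\tilde a|\le C_Nd^N$ there. Along $\Gamma_t$, $dz=(1+O(M_n/\sqrt n))d\zeta$ and $\tilde a(z_t(\zeta))=a(\zeta)+O(M_n/\sqrt n)$. So replacing $J_n(t)$ by $\frac1{2\pi i}\int_{\Gamma_t}G_n\tilde a\,dz$, with the orientation carried over from $\partial\Omega$, costs $o(1)$ after integration in $t$, exactly as in (14).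

For $t\ge0$, $\Gamma_t$ bounds a region in $\Omega$ that contains $w$ for large $n$, and the residue theorem gives $\frac1{2\pi i}\int_{\Gamma_t}G_na\,dz=G_n(w)$. For $\Omega_0$ the region contains $\infty$; there $G_n=O(1/z)$, since $\deg P_n\le n-1$, so $G_na=O(z^{-2})$ and $\infty$ contributes nothing.

For $t<0$, let $D_t\subset S\cap \overline T$ be the strip between $\partial\Omega$ and $\Gamma_t$. The curve $\Gamma_t$ is the positively oriented boundary of $\overline\Omega\cup D_t$, and $\bar\partial G_n=-nb\,G_n$ by (6), so Stokes' theorem gives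
$$\frac1{2\pi i}\int_{\Gamma_t}G_n\tilde a\,dz=G_n(w)+\frac1\pi\int_{D_t}G_n\big(\bar\partial\tilde a-nb\tilde a\big)dA .$$
The last term is at most $C_N\,n\,(M_n/\sqrt n)^N\big(\int_T|G_n|^2dA\big)^{1/2}$. Here the choice of $M_n$ matters: on $T$, $e^{-n(Q-R)}\ge ce^{-M_n^2/2}=cn^{-1/2}$, so $\int_T|G_n|^2dA\le Cn^{1/2}\int_T|P_n|^2e^{-nQ}dA\le C$. With $N=4$ the term is $O(n^{-1}\log^2n)=o(1)$, uniformly in $t$.

**Step 4: collect.** By Lemma 8, and because $\Sigma_n\cap U=\emptyset$, $|G_n(w)|^2=|P_n(w)|^2e^{-n\check Q(w)}\le C\sqrt n\|P_n\|^2\le C$. Since $(2\pi)^{-1/2}\int_{-M_n}^{M_n}e^{-t^2/2}dt\to1$, we get $\sqrt n\,\langle P_n,p_n\rangle=G_n(w)+o(1)$, which is the claim. $\square$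

**Proof of Theorem 3.** **Step 1: pass to the limit in (12).** The matrices $[k_n(z_i,z_j)]$ are positive semidefinite, so by Hadamard's inequality and (10), $0\le\det[k_n(z_i,z_j)]\le C^k$ on $\overline U^k$. With Lemma 5, the $k$-th term of (12) is at most $C^k/k!$. By Lemma 11, $\det[k_n(z_i,z_j)]$ converges uniformly on $\overline U^k$ to the continuous function $\det[S^s(z_i,z_j)]$. By Lemma 5 the measures $\sqrt n\,e^{-nq}\mathbf 1_UdA$ converge weakly on $\overline U$ to $\rho\,d\mathcal H^1|_E$, so their $k$-fold products converge weakly too (sums of product functions are uniformly dense in $C(\overline U^k)$). Hence each term converges, and by dominated convergence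
$$\frac1{P^{Q,s}(A)}\longrightarrow\sum_k\frac1{k!}\int_{E^k}\det[S^s(z_i,z_j)]\prod_ie^{sh(z_i)}\rho(z_i)\,d\mathcal H^1(z_i).$$

**Step 2: identify the limit.** We have $\det[S^s(z_i,z_j)]=(2\pi)^{-k/2}\prod_ie^{-\operatorname{Re}H(z_i)}\det[\mathcal S(z_i,z_j)]$, and on $E$
$$(2\pi)^{-1/2}e^{-\operatorname{Re}H+sh}\rho=e^{-sh^S+\frac12L^S+sh-\frac12L}=e^{s(h-h^S)}e^{(L^S-L)/2}.$$
So the limit is $D(s(h-h^S)|_E)$. With $s=0$, $1/P^{Q,0}(A)\to D(0)$. Inserting both limits in (11) gives (5).

**Step 3: the probabilistic form.** Expanding $1/(1-\psi(z)\overline{\psi(w)})$ in a geometric series shows that $\mathcal S$ is a positive semidefinite kernel, so $\det[\mathcal S]\ge0$, and $D(0)\in[1,\infty)$. Hence $X$ is well defined, and with $X_h=\sum_{w\in X}(h-h^S)(w)$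
$$\Lambda(s):=\log\frac{D(s(h-h^S)|_E)}{D(0)}=\log\mathbb E\,e^{sX_h}.$$
So (5) says that the Laplace transform of $\operatorname{fluct}_nh$ converges, for every real $s$, to that of $N(e_h,v_h)+X_h$ with independent summands. Convergence of Laplace transforms for all real $s$ gives convergence in law. $\square$

**Proof of the Corollary.** By Theorem 3, $(*)$ holds at $s$ if and only if $\Lambda(s)=0$. If (iii) holds, then $h-h^S=0$ $\mu$-a.e., so $\Lambda\equiv0$, which is (i); and (i) implies (ii). Assume (ii). The function $\Lambda$ is finite on $\mathbb R$, and it is strictly convex unless $X_h$ is almost surely constant. A strictly convex function has at most two zeros, but $\Lambda$ has three: $0$ and the two given values. So $X_h$ is almost surely constant. Since $P(X=\emptyset)=1/D(0)>0$, the constant is $0$. On $\{|X|=1\}$ the point of $X$ has density $\mathcal S(w,w)/D(0)$ with respect to $\mu$, and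
$$\mathcal S(w,w)=\frac{|\psi_j'(w)|}{2\pi(1-|\psi_j(w)|^2)}>0\qquad(w\in\Omega_j\cap\mathbb C).$$
So $h-h^S=0$ $\mu$-a.e., which is the same as $\mathcal H^1$-a.e. on $E$, because $\mu$ has a positive density. $\square$

**Check on the shallow circle.** For $Q_\circ$ of Section 1, $\Delta Q_\circ=4$ near $S$, so $L^S=\log4$; on $|z|=2$, $\Delta Q_\circ=2$. So $d\mu=\sqrt2\,ds$ on $|z|=2$. With $\psi_0=1/z$ and $\psi_0'=-1/z^2$,
$$\mathcal S(z,w)=\frac1{2\pi}\,\frac{1/(z\bar w)}{1-1/(z\bar w)}=\frac1{2\pi}\sum_{k\ge1}z^{-k}\,\overline{w^{-k}} .$$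
The functions $z^{-k}$ are orthogonal in $L^2(\mu)$, and $\frac1{2\pi}\int|z|^{-2k}d\mu=\frac1{2\pi}\,4^{-k}\sqrt2\cdot4\pi=\sqrt2\,2^{1-2k}=:\tau_k$. By Cauchy–Binet and Andréief's identity, $D(u)=\prod_k(1+e^u\tau_k)$ for constant $u$. For $h$ equal to $0$ near $S$ and to $1$ on $E$, $h-h^S=1$ on $E$, and
$$\frac{D(s)}{D(0)}=\prod_{k\ge1}\frac{1+e^s\tau_k}{1+\tau_k}=\prod_{k\ge1}(1-p_k+p_ke^s),\qquad\frac{p_k}{1-p_k}=\tau_k=\sqrt2\,2^{1-2k},$$
which is the limit found by hand in Proposition 1.
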